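\title{A path-continuous Markov scaling limit\\ for the $(\alpha,\gamma)$-chain on multifurcating trees}

\begin{abstract}
The unlabeled $(\alpha,\gamma)$-chain is a Markov chain on rooted multifurcating trees with $n$ leaves: each step deletes a uniformly chosen leaf and inserts a new leaf by the $(\alpha,\gamma)$-growth rule. We prove that for all $0<\gamma\le\alpha<1$ the stationary chain, with $n^2$ steps per unit of time and edges of length $n^{-\gamma}$, converges to a path-continuous Markov process in the Gromov--Hausdorff--Prokhorov space of rooted weighted $\mathbb R$-trees, with the scaling limit of the growth process as stationary law. This proves a conjecture posed in a paper of S{\o}rensen. The transition kernel is explicit: sample a random number of points, given by a death process coming down from infinity, keep only the shape of the subtree they span, and regrow a continuum tree from that shape. We also determine the exponential rate of convergence to equilibrium in total variation and prove convergence at positive times from non-stationary initial states. The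 proof combines an exact duality of the chain with a death chain and a quantitative approximation of a large tree by the subtree spanned by a sample of its leaves.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The growth rule and the down-up chain}

Fix $0<\gamma\le\alpha<1$. A \emph{tree with $n$ leaves} is a finite rooted tree, taken up to root-preserving isomorphism, whose root has degree $1$, which has $n$ further vertices of degree $1$ (the \emph{leaves}), and which has no vertex of degree $2$. The remaining vertices are the \emph{branch points}; each has $c\ge2$ children. ``Above'' means away from the root, a \emph{leaf edge} is an edge incident to a leaf, and the \emph{root edge} is the edge incident to the root. We write $\mathbb T_n$ for the set of trees with $n$ leaves and $|\mathbf t|$ for the number of leaves of $\mathbf t$. The set $\mathbb T_1$ consists of a single edge, which is a leaf edge; $\mathbb T_2$ consists of the \emph{cherry}; $\mathbb T_3$ consists of one binary tree and the \emph{star} $\star$, whose only branch point has three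 children.

A \emph{place} of $\mathbf t$ is an edge or a branch point. For a place $x$, the tree $\mathbf t\oplus x$ has one more leaf: if $x$ is an edge, subdivide it by a new branch point and attach a new leaf edge there; if $x$ is a branch point, attach a new leaf edge to it. The \emph{$(\alpha,\gamma)$-growth rule} of \cite{CFW} gives the places of $\mathbf t\in\mathbb T_n$ the weights
\[
w_{\mathbf t}(x)=\begin{cases}1-\alpha, & x \text{ a leaf edge},\\ \gamma, & x\text{ any other edge},\\ (c-1)\alpha-\gamma, & x\text{ a branch point with $c$ children},\end{cases}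
\]
picks a place $x$ with probability proportional to its weight, and passes to $\mathbf t\oplus x$. The edges other than leaf edges are the edges directly below branch points, so the terms $\pm\gamma$ cancel; since $\sum(c-1)=n-1$ over branch points, the total weight is $n(1-\alpha)+(n-1)\alpha=n-\alpha$. The hypothesis $\gamma\le\alpha$ makes the weight $\alpha-\gamma$ of a branch point with two children nonnegative.

Started from the one-leaf tree, the rule generates the \emph{growth chain} $T_1,T_2,\dots$ with $T_n\in\mathbb T_n$. We write $g(\mathbf s,\mathbf t)$ for the probability that the growth chain started from $\mathbf s$ equals $\mathbf t$ when it has $|\mathbf t|\ge|\mathbf s|$ leaves, and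
\[
\pi_{\mathbf s}=\mathbb P(T_{|\mathbf s|}=\mathbf s),\qquad \mathbb T_n^+=\{\mathbf s\in\mathbb T_n:\pi_{\mathbf s}>0\}.
\]
For example $\pi_\star=(\alpha-\gamma)/(2-\alpha)$, the weight of the branch point of the cherry divided by the total weight. If $\gamma<\alpha$, all weights are positive, and $\mathbb T_n^+=\mathbb T_n$ by induction on $n$ (remove a leaf). If $\gamma=\alpha$, branch points with two children have weight $0$ while all edges have positive weight, and the same induction shows that $\mathbb T_n^+$ is the set of binary trees.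

For $n\ge2$, the \emph{unlabeled $(\alpha,\gamma)$-chain} $(T_n(m))_{m\ge0}$ is the Markov chain on $\mathbb T_n$ whose step is: select a uniform leaf; delete it together with its leaf edge and, if its parent is left with a single child, remove the parent and merge its two incident edges; insert a new leaf by the growth rule. We write $P_n$ for its transition operator. The law of $T_n$ is stationary (Corollary~\ref{cor:consist}), and the chain is \emph{in stationarity} if $T_n(0)$ has this law.

\subsection{Weighted $\mathbb R$-trees and the conjecture}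

An \emph{$\mathbb R$-tree} is a metric space in which any two points $x,y$ are joined by a unique arc $[x,y]$, and this arc is isometric to an interval. A \emph{rooted weighted space} is a compact metric space $(X,d_X)$ with a point $\rho_X$, the root, and a Borel probability measure $\mu_X$. In a metric space, let $F^\varepsilon$ be the set of points at distance at most $\varepsilon$ from $F$. The Hausdorff distance of compact sets $F,F'$ is the least $\varepsilon$ with $F\subset (F')^\varepsilon$ and $F'\subset F^\varepsilon$; the Prokhorov distance of probability measures $\mu,\mu'$ is the infimum of all $\varepsilon$ such that $\mu(F)\le\mu'(F^\varepsilon)+\varepsilon$ for all closed $F$. The \emph{Gromov--Hausdorff--Prokhorov (GHP) distance} $d(X,Y)$ of two rooted weighted spaces is the infimum, over isometric embeddings of $X$ and $Y$ into a common metric space, of the maximum of the distance of the roots, the Hausdorff distance of the images, and the Prokhorov distance of the image measures. Let $\mathbb M$ be the set of rooted weighted $\mathbb R$-trees up to root-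 and measure-preserving isometry. It is a closed subset of the space of all (classes of) rooted weighted spaces, and $(\mathbb M,d)$ is Polish \cite{ADH}. We put $\bar d=d\wedge1$.

For $\mathbf t\in\mathbb T_n$ and $c>0$, let $c\,\mathbf t\in\mathbb M$ be the $\mathbb R$-tree in which every edge of $\mathbf t$ is a segment of length $c$, with the root of $\mathbf t$ and the uniform probability measure on the $n$ leaves. By \cite[Corollary~3]{CFW}, strengthened to the GHP topology in \cite[Theorem~11]{HM}, there is a random element $\mathcal T^{\alpha,\gamma}$ of $\mathbb M$ with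
\begin{equation}\label{eq:known}
n^{-\gamma}T_n\Rightarrow\mathcal T^{\alpha,\gamma}\quad\text{in }\mathbb M,\qquad \nu:=\operatorname{Law}(\mathcal T^{\alpha,\gamma}),
\end{equation}
where $\Rightarrow$ denotes convergence in distribution. The exponent $\gamma$ will reappear in Lemma~\ref{lem:Phi}: two uniform leaves of $T_m$ are separated at the first branch point with probability of order $m^{-\gamma}$, so the path to a typical leaf of $T_n$ meets of order $n^\gamma$ branch points.

Since the stationary laws have a scaling limit, it is natural to ask whether the dynamics has one. Put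
\[
\mathcal T_n(t)=n^{-\gamma}\,T_n(\lfloor n^2t\rfloor),\qquad t\ge0 .
\]
The following conjecture is posed in \cite{Sor}: \emph{in stationarity, the processes $\mathcal T_n$ converge in distribution in the Skorokhod space $D([0,\infty),\mathbb M)$ to a path-continuous Markov process for which $\nu$ is a stationary distribution.} We prove it for all $0<\gamma\le\alpha<1$.

\subsection{Three leaves: why $n^2$ steps}\label{sub:three}

A given leaf is deleted after about $n$ steps, so one might guess that the tree is renewed on the time scale $n$. The simplest statistic shows why this guess is wrong, and it contains the main idea of the proof.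

For $\mathbf t\in\mathbb T_n$ and a nonempty set $A$ of leaves, the \emph{reduced tree} $\mathbf t|_A\in\mathbb T_{|A|}$ is the subtree spanned by the root and $A$, with vertices of degree $2$ suppressed (Figure~\ref{fig:spine} shows an example). Reduction can be done in stages: $(\mathbf t|_B)|_A=\mathbf t|_A$ for $A\subset B$. A \emph{$k$-sample} is a uniform $k$-subset of the leaves; $R_k(\mathbf t)$ denotes $\mathbf t|_A$ for a $k$-sample $A$, and
\[
f_{\mathbf s}(\mathbf t)=\mathbb P(R_k(\mathbf t)=\mathbf s),\qquad |\mathbf s|=k\le n .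
\]
For $k\le2$ we have $f_{\mathbf s}\equiv1$, so the first statistic that carries information is $f_\star$, the proportion of triples of leaves that span a star.

Let $\mathbf t'$ be the tree after the deletion and $\mathbf t''$ the tree after the insertion of the new leaf $\ell^*$, with $n\ge4$. A uniform triple of $\mathbf t'$ is a uniform triple of $\mathbf t$, so the deletion preserves $f_\star$ on average. A uniform triple of $\mathbf t''$ contains $\ell^*$ with probability $3/n$; it is then $\{a,b,\ell^*\}$ for a uniform pair $\{a,b\}$ of leaves of $\mathbf t'$, and what matters is where $\ell^*$ lands as seen from the cherry $\mathbf t'|_{\{a,b\}}$. Take $n=4$ and let $\mathbf t'$ be the binary tree in which $a$ and the third leaf $\ell$ are siblings. If $\ell^*$ is inserted at the edge of $a$, at the edge of $\ell$, at their parent, or at the edge below the parent, then in the reduced tree of $\{a,b,\ell^*\}$ it sits on the edge of $a$. These four places have total weight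
\[
(1-\alpha)+(1-\alpha)+(\alpha-\gamma)+\gamma=(1-\alpha)+1 .
\]
The other three places (root edge, first branch point, edge of $b$) are places of the cherry with unchanged weights. Seen from the cherry, the weights are thus the growth weights of the cherry plus one unit located where $\ell$ is attached.

Lemma~\ref{lem:proj} shows that this holds in general: the total weight $n-1-\alpha$ of $\mathbf t'$ splits into the growth weights of the cherry, of total $2-\alpha$, and one unit for each of the other $n-3$ leaves, located where that leaf is attached. If $\ell^*$ uses the unit of $\ell$, then $\{a,b,\ell^*\}$ has the shape of $\{a,b,\ell\}$, which is a uniform triple of $\mathbf t'$: the new leaf copies an old one and nothing is forgotten. Only with probability $(2-\alpha)/(n-1-\alpha)$ is the shape drawn afresh, and then it is a star with probability $\pi_\star$. Hence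
\begin{equation}\label{eq:three}
P_nf_\star-\pi_\star=\Big(1-\frac{3(2-\alpha)}{n(n-1-\alpha)}\Big)(f_\star-\pi_\star).
\end{equation}
The naive rate $3/n$ is damped by a second factor of order $1/n$, and after $n^2u$ steps the deviation of $f_\star$ from its mean has decayed in expectation by about $e^{-3(2-\alpha)u}$.

\subsection{The limit kernel and the results}

For samples of size $j$ the same argument gives the rate $\lambda_j^{(n)}$, where
\begin{equation}\label{eq:rates}
r_j=j(j-1-\alpha),\qquad \lambda^{(n)}_j=\frac{r_j}{r_n}\in(0,1]\quad(2\le j\le n),\qquad\lambda^{(n)}_1=0 ;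
\end{equation}
here $r_2=2(1-\alpha)>0$ because $\alpha<1$. Let $J^{n,k}=(J^{n,k}_m)_{m\ge0}$ be the death chain that starts from $k$, jumps from $j$ to $j-1$ with probability $\lambda^{(n)}_j$, and otherwise stays. Proposition~\ref{prop:dual} states that the law of $T_n(m)$ given $T_n(0)=\mathbf t$ is obtained exactly as follows: draw $j$ from the law of $J^{n,n}_m$, keep only $R_j(\mathbf t)$, and regrow it to $n$ leaves. Each of the three ingredients has a limit.

\emph{The number of points kept.} Let $\mathcal E_j$, $j\ge2$, be independent exponential variables with rates $r_j$, and for $u>0$ let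
\[
D_u=\min\Big\{j_0\ge1:\sum_{j>j_0}\mathcal E_j\le u\Big\},\qquad d_j(u)=\mathbb P(D_u=j).
\]
Since $\sum_j1/r_j<\infty$, the tail sums decrease to $0$ almost surely, so $D_u<\infty$ and $\sum_jd_j(u)=1$. The process $(D_u)_{u>0}$ is the pure death process coming down from infinity that jumps from $j$ to $j-1$ at rate $r_j$ and is absorbed at $1$.

\emph{The shape of a sample.} Let $X\in\mathbb M$. For $x,y\in X$ the arcs $[\rho_X,x]$ and $[\rho_X,y]$ intersect in an arc $[\rho_X,x\wedge y]$. Let $\xi_1,\xi_2,\dots$ be independent with law $\mu_X$ and put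
\begin{equation}\label{eq:h}
h_{ij}=d_X(\rho_X,\xi_i\wedge\xi_j)=\tfrac12\big(d_X(\rho_X,\xi_i)+d_X(\rho_X,\xi_j)-d_X(\xi_i,\xi_j)\big),\qquad i\ne j .
\end{equation}
The points $\xi_i\wedge\xi_l$ and $\xi_j\wedge\xi_l$ lie on $[\rho_X,\xi_l]$, and the lower of the two lies on both $[\rho_X,\xi_i]$ and $[\rho_X,\xi_j]$. Hence
\begin{equation}\label{eq:ultra}
h_{ij}\ge\min(h_{il},h_{jl})\qquad\text{for distinct }i,j,l .
\end{equation}
Let $h$ be a symmetric array that satisfies \eqref{eq:ultra}, indexed by the pairs $i\ne j$ of a finite set $K$. For real $x$, write $i\sim_xj$ if $i=j$ or $h_{ij}\ge x$. By \eqref{eq:ultra} this is an equivalence relation, and it becomes finer as $x$ increases. The \emph{clusters} of $h$ are the classes of the relations $\sim_x$, $x\in\mathbb R$. Any two clusters are nested or disjoint, and $K$ and all singletons are clusters. Join each cluster other than $K$ to the smallest cluster that strictly contains it, and join $K$ to an extra root. The result is a tree $\operatorname{sh}(h)\in\mathbb T_{|K|}$, the \emph{shape} of $h$; its leaves are the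 singletons, and we use this labeling by $K$ when convenient. For $|\mathbf s|=k$ put
\[
\hat f_{\mathbf s}(X)=\mathbb P\big(\operatorname{sh}((h_{ij})_{i\ne j\le k})=\mathbf s\big).
\]
These are Borel functions on $\mathbb M$ (Lemma~\ref{lem:shape}), the continuum analogs of the $f_{\mathbf s}$.

\begin{example}\label{ex:two}
If $X$ is a single point, all $h_{ij}$ vanish and the shape of $k\ge2$ sample points has one branch point with $k$ children; in particular $\hat f_\star(X)=1$. If $X=[0,1]$ with root $0$ and Lebesgue measure, then $h_{ij}=\min(\xi_i,\xi_j)$, and almost surely the clusters with at least two elements are the index sets of the $l$ largest points, $2\le l\le k$. The shape is the \emph{caterpillar}, the binary tree in which every branch point has a leaf among its children.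
\end{example}

\emph{The regrown tree.} For $\mathbf s\in\mathbb T_j^+$ let $(T_n^{(\mathbf s)})_{n\ge j}$ be the growth chain started from $\mathbf s$. Lemma~\ref{lem:nus} shows that $n^{-\gamma}T_n^{(\mathbf s)}$ converges in distribution to a law $\nu_{\mathbf s}\ll\nu$. For $\mathbf s\notin\mathbb T_j^+$ put $\nu_{\mathbf s}=\nu$; this convention only serves to define a kernel on all of $\mathbb M$. Let
\begin{equation}\label{eq:kernel}
\Pi_u(X,\cdot)=\sum_{j\ge1}d_j(u)\sum_{\mathbf s\in\mathbb T_j}\hat f_{\mathbf s}(X)\,\nu_{\mathbf s},\qquad u>0,\ X\in\mathbb M .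
\end{equation}

Throughout, $c,C,C_p,\dots$ are positive constants that depend only on $\alpha,\gamma$ and their subscripts and may change from line to line, and $\|\mu-\mu'\|_{TV}=\sup_E|\mu(E)-\mu'(E)|$.

\begin{theorem}\label{thm:A}
Let $0<\gamma\le\alpha<1$. In stationarity, $(\mathcal T_n(t))_{t\ge0}$ converges in distribution in $D([0,\infty),\mathbb M)$ to a process $(\mathcal T(t))_{t\ge0}$ with continuous paths. It is a time-homogeneous Markov process with transition kernels $\Pi_u$, and $\mathcal T(t)$ has law $\nu$ for all $t\ge0$; in particular $\nu$ is stationary. Almost surely, its paths are locally H\"older continuous for $\bar d$ of every order less than $\gamma/384$.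
\end{theorem}

The exponent $\gamma/384$ is not optimized. For the second theorem let $\mathbb M^+=\mathbb M$ if $\gamma<\alpha$, and $\mathbb M^+=\{X\in\mathbb M:\hat f_{\mathbf s}(X)=0\text{ for all non-binary }\mathbf s\}$ if $\gamma=\alpha$.

\begin{theorem}\label{thm:B}
Let $0<\gamma\le\alpha<1$.
\begin{enumerate}
\item[(1)] For all $X\in\mathbb M^+$ and $u,v>0$: $\Pi_u(X,\mathbb M^+)=1$, $\Pi_u(X,\cdot)\ll\nu$, and $\Pi_{u+v}(X,\cdot)=\Pi_u\Pi_v(X,\cdot)$.
\item[(2)] Let $\kappa=3$ if $\gamma<\alpha$ and $\kappa=4$ if $\gamma=\alpha$, so that $r_\kappa=3(2-\alpha)$ and $r_\kappa=4(3-\alpha)$ respectively. Then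
\[
c\,e^{-r_\kappa u}\le\sup_{X\in\mathbb M^+}\|\Pi_u(X,\cdot)-\nu\|_{TV}\le Ce^{-r_\kappa u},\qquad u>0 .
\]
In particular $\nu$ is the only stationary law on $\mathbb M^+$.
\item[(3)] Let $\mathbf t_n\in\mathbb T_n^+$ be such that $f_{\mathbf s}(\mathbf t_n)\to y_{\mathbf s}$ for every tree $\mathbf s$, and start the chains from $T_n(0)=\mathbf t_n$. Then for every $u_0>0$ the processes $\mathcal T_n$ converge in distribution in $D([u_0,\infty),\mathbb M)$ to a path-continuous Markov process with transition kernels $\Pi_u$ and entrance law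
\[
\Lambda_u(y,\cdot)=\sum_{j\ge1}d_j(u)\sum_{\mathbf s\in\mathbb T_j^+}y_{\mathbf s}\,\nu_{\mathbf s},
\]
that is, its value at time $u\ge u_0$ has law $\Lambda_u(y,\cdot)$.
\end{enumerate}
\end{theorem}

The rate $r_3$ is the one found in \eqref{eq:three}. If $\gamma=\alpha$, then $f_\star$ vanishes on binary trees, and the first informative samples have four leaves.

\begin{remark}\label{rem:scale}
Multiplying the metric of $X$ by $c>0$ multiplies $h$ by $c$ and leaves the clusters unchanged, so $\hat f_{\mathbf s}(cX)=\hat f_{\mathbf s}(X)$ and $\Pi_u(cX,\cdot)=\Pi_u(X,\cdot)$: the kernels forget lengths at once. Time $0$ must be excluded in part (3). Reduced trees of caterpillars are caterpillars, so the caterpillars $\mathbf t_n$ satisfy the hypothesis, while $n^{-\gamma}\mathbf t_n$ has height $n^{1-\gamma}\to\infty$. Moreover, $\hat f_\star$ is not continuous: for $X=[0,1]$ as in Example~\ref{ex:two}, $\varepsilon X$ tends to the single point as $\varepsilon\to0$, but $\hat f_\star(\varepsilon X)=0$ while $\hat f_\star$ equals $1$ at the limit.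
\end{remark}

\subsection{Outline}

The duality (Section~\ref{sec:dual}) writes the finite-dimensional distributions of the chain in closed form. Two difficulties remain. The first is tightness: one step moves $n^{-\gamma}T_n(m)$ by order $n^{-\gamma}$, and summing over $n^2\delta$ steps gives nothing. The duality helps again, since in time $\delta$ the reduced tree of a sample of size $k\approx\delta^{-1/4}$ changes, in a suitable coupling, by a bounded number of leaves. To use this we need to know that $n^{-\gamma}T_n$ is close to $k^{-\gamma}R_k(T_n)$, with a polynomial error and with tails that decay faster than any power of $k$, uniformly in $n$. This is Proposition~\ref{prop:approx}, proved in Section~\ref{sec:approx} from estimates along the path to one leaf (Section~\ref{sec:spine}); tightness follows in Section~\ref{sec:tight}. The second difficulty is the discontinuity of $\hat f_{\mathbf s}$, caused by short edges of reduced trees that collapse in the limit. Section~\ref{sec:fdd} shows that such edges are unlikely and proves Theorem~\ref{thm:A}. Section~\ref{sec:B}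 proves Theorem~\ref{thm:B}.

\section{GHP distance and shapes}\label{sec:prelim}

A \emph{correspondence} between sets $X$ and $Y$ is a subset $\mathcal R\subset X\times Y$ in which every point of $X$ and of $Y$ occurs. For finite metric spaces, its \emph{distortion} $\operatorname{dis}\mathcal R$ is the maximum of $|d_X(x,x')-d_Y(y,y')|$ over $(x,y),(x',y')\in\mathcal R$.

\begin{lemma}\label{lem:corr}
Let $X,Y$ be finite rooted weighted spaces and $\mathcal R$ a correspondence that contains $(\rho_X,\rho_Y)$. If $\mu_X$ and $\mu_Y$ have a coupling that gives mass at least $1-\varepsilon$ to $\mathcal R$, then $d(X,Y)\le\max(\frac12\operatorname{dis}\mathcal R,\varepsilon)$.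
\end{lemma}

\begin{proof}
Let $r>0$, $r\ge\frac12\operatorname{dis}\mathcal R$. Extend $d_X$ and $d_Y$ to $X\sqcup Y$ by $\delta(x,y)=\min_{(x',y')\in\mathcal R}\big(d_X(x,x')+r+d_Y(y',y)\big)$. The inequality $\delta(x,y)\le d_X(x,x_1)+\delta(x_1,y)$ follows from the triangle inequality in $X$. For $(x',y'),(x'',y'')\in\mathcal R$ we have $d_X(x',x'')\le 2r+d_Y(y',y)+d_Y(y,y'')$, which gives $d_X(x_1,x_2)\le\delta(x_1,y)+\delta(x_2,y)$. The remaining cases are these two with $X$ and $Y$ exchanged, so $\delta$ is a metric, and $\delta=r$ on $\mathcal R$. The roots are at distance $r$, the Hausdorff distance is $r$, and the coupling gives $\mu_X(F)\le\mu_Y(F^r)+\varepsilon$. Let $r$ decrease to $\frac12\operatorname{dis}\mathcal R$.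
\end{proof}

For a tree $\mathbf t$ let $V(\mathbf t)$ be its vertex set with the graph distance $d_{\mathbf t}$, the root, and the uniform measure on the leaves; $\operatorname{ht}_{\mathbf t}(v)$ is the distance from $v$ to the root, and $cV(\mathbf t)$ carries the metric $c\,d_{\mathbf t}$. The inclusion of $cV(\mathbf t)$ in $c\,\mathbf t$ gives
\begin{equation}\label{eq:vertex}
d(c\,\mathbf t,cV(\mathbf t))\le c .
\end{equation}

\begin{lemma}\label{lem:cont}
For each $k$, the law of $(h_{ij})_{i\ne j\le k}$ depends continuously on $X\in\mathbb M$ for the weak topology.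
\end{lemma}

\begin{proof}
Let $d(X,Y)<\varepsilon$ and embed $X,Y$ in a common space so that the roots and the measures are at distance less than $\varepsilon$. By Strassen's theorem, measures at Prokhorov distance less than $\varepsilon$ have a coupling $(\xi,\xi')$ in which the two points are within $\varepsilon$ with probability at least $1-\varepsilon$. Take $k$ independent copies. With probability at least $1-k\varepsilon$ each of the three distances in \eqref{eq:h} changes by at most $2\varepsilon$, so all entries $h_{ij}$ for $X$ and for $Y$ differ by at most $3\varepsilon$.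
\end{proof}

\begin{lemma}\label{lem:shape}
Let $h$ be a symmetric array indexed by the pairs of $K$ that satisfies \eqref{eq:ultra}.
\begin{enumerate}
\item[(a)] The clusters with at least two elements are the sets $B_{il}=\{i\}\cup\{j\ne i:h_{ij}\ge h_{il}\}$, $i\ne l$. Hence $\operatorname{sh}(h)$ depends only on the signs ($+$, $0$ or $-$) of the differences $h_{ij}-h_{il}$ for distinct $i,j,l$.
\item[(b)] For nonempty $A\subset K$, $\operatorname{sh}(h|_A)=\operatorname{sh}(h)|_A$.
\item[(c)] If $h$ is computed from distinct leaves of $c\,\mathbf t$, forming a set $A$, then $\operatorname{sh}(h)=\mathbf t|_A$.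
\item[(d)] The functions $\hat f_{\mathbf s}$ are Borel on $\mathbb M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $B_{il}$ is the class of $i$ for $\sim_{h_{il}}$, and it contains $l$. Conversely, let $B$ be a class of $\sim_x$ with $|B|\ge2$ and choose $i\ne l$ in $B$ with $h_{il}$ minimal. Then $B\subset B_{il}$ by minimality, and $B_{il}\subset B$ because $h_{il}\ge x$.

(b) A tree with labeled leaves is determined by the family of the sets of leaves weakly above its non-root vertices, and the family of $\mathbf t|_A$ consists of the nonempty traces on $A$ of the sets in the family of $\mathbf t$. For $\operatorname{sh}(h)$ the family is that of the clusters. The relation $\sim_x$ for $h|_A$ is the restriction of $\sim_x$ to $A$, so its classes are the nonempty traces on $A$ of the classes for $h$.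

(c) By (b) we may take all leaves of $\mathbf t$. Then $h_{ij}=c\operatorname{ht}_{\mathbf t}(i\wedge j)$, the vertices $i\wedge j$ lie on the path from the root to $i$, and so $B_{il}$ is the set of leaves above the branch point $i\wedge l$. Every branch point is of this form.

(d) By (a), $\{h:\operatorname{sh}(h)=\mathbf s\}$ is a Borel set $E$. The map $\mu\mapsto\mu(E)$ is Borel for the weak topology; compose it with the continuous map of Lemma~\ref{lem:cont}.
\end{proof}

\section{Duality with a death chain}\label{sec:dual}

We first make precise how the growth weights look from a reduced tree. We fix a representative of $\mathbf t$, so that its leaves can be told apart, and write $e_\ell$ for the leaf edge of $\ell$.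

\begin{lemma}\label{lem:proj}
Let $A$ be a nonempty set of leaves of $\mathbf t$ and $\mathbf s=\mathbf t|_A$. There is a map $\operatorname{pr}$ from the places of $\mathbf t$ to the places of $\mathbf s$ such that:
\begin{enumerate}
\item[(a)] if $\ell^*$ is the new leaf of $\mathbf t\oplus x$, then $(\mathbf t\oplus x)|_{A\cup\{\ell^*\}}=\mathbf s\oplus\operatorname{pr}(x)$;
\item[(b)] for every leaf $\ell\notin A$, $\mathbf t|_{A\cup\{\ell\}}=\mathbf s\oplus\operatorname{pr}(e_\ell)$;
\item[(c)] for every place $y$ of $\mathbf s$, $\sum_{x:\operatorname{pr}(x)=y}w_{\mathbf t}(x)=w_{\mathbf s}(y)+\#\{\ell\notin A:\operatorname{pr}(e_\ell)=y\}$.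
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose first that $A$ omits exactly one leaf $\ell$, whose parent $v$ has $c$ children.

\emph{Case $c\ge3$.} The vertex $v$ survives in $\mathbf s$, with $c-1$ children. Map $v$ and $e_\ell$ to $v$ and every other place to itself. Then (c) holds since $\big((c-1)\alpha-\gamma\big)+(1-\alpha)=\big((c-2)\alpha-\gamma\big)+1$. For (a): if $x=v$, deleting $\ell$ from $\mathbf t\oplus x$ leaves $\mathbf s$ with $\ell^*$ attached to $v$. If $x=e_\ell$, the new branch point has children $\ell,\ell^*$; deleting $\ell$ suppresses it and again leaves $\ell^*$ attached to $v$. For other $x$, insertion at $x$ and deletion of $\ell$ commute.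

\emph{Case $c=2$.} Let $e_1$ be the edge below $v$ and $e_2\ne e_\ell$ the other edge above $v$; in $\mathbf s$ they merge to an edge $e$. Map $e_1,v,e_2,e_\ell$ to $e$ and every other place to itself. The edge $e_1$ is not a leaf edge, and $e$ is a leaf edge if and only if $e_2$ is one, so the four weights sum to $\gamma+(\alpha-\gamma)+w_{\mathbf t}(e_2)+(1-\alpha)=w_{\mathbf s}(e)+1$. For (a): if $x\in\{e_1,e_2\}$, deleting $\ell$ suppresses $v$, and the new branch point, which carries $\ell^*$, subdivides $e$. If $x=v$, then after deleting $\ell$ the vertex $v$ has two children, $\ell^*$ and the upper end of $e_2$, so it subdivides $e$ and carries $\ell^*$. If $x=e_\ell$, the new branch point is suppressed and $\ell^*$ is attached to $v$, with the same result. For other $x$ the operations commute.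

\emph{General $A$.} Remove the leaves $\ell_1,\dots,\ell_r$ outside $A$ one by one, which gives trees $\mathbf t=\mathbf t_0,\dots,\mathbf t_r=\mathbf s$ and maps $\operatorname{pr}_1,\dots,\operatorname{pr}_r$, and let $\operatorname{pr}$ be their composition. Part (a) follows by reducing in stages. The image of $w_{\mathbf t_{i-1}}$ under $\operatorname{pr}_i$ is $w_{\mathbf t_i}$ plus a unit mass at the image of the leaf edge of $\ell_i$ in $\mathbf t_{i-1}$. Each $\operatorname{pr}_i$ sends the leaf edge of a surviving leaf to the leaf edge of the same leaf, so this unit mass ends up at $\operatorname{pr}(e_{\ell_i})$, which proves (c). For (b), let $\mathbf t^*=\mathbf t\oplus e_\ell$. Exchanging $\ell$ and $\ell^*$ is an automorphism of $\mathbf t^*$ that fixes $A$, so $\mathbf t|_{A\cup\{\ell\}}=\mathbf t^*|_{A\cup\{\ell\}}$ is isomorphic to $\mathbf t^*|_{A\cup\{\ell^*\}}$; apply (a).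
\end{proof}

Let $U_nf(\mathbf t)=\sum_x\frac{w_{\mathbf t}(x)}{n-\alpha}f(\mathbf t\oplus x)$, $\mathbf t\in\mathbb T_n$, be the operator of one growth step.

\begin{lemma}\label{lem:onestep}
For $\mathbf s\in\mathbb T_k$ with $2\le k\le n+1$, on $\mathbb T_n$,
\[
U_nf_{\mathbf s}=\big(1-\lambda^{(n+1)}_k\big)f_{\mathbf s}+\lambda_k^{(n+1)}\sum_{\mathbf s'\in\mathbb T_{k-1}}g(\mathbf s',\mathbf s)f_{\mathbf s'} .
\]
For $k=n+1$ we have $\lambda^{(n+1)}_k=1$ and the first term is omitted.
\end{lemma}

\begin{proof}
A $k$-sample of the grown tree omits the new leaf with probability $1-\frac k{n+1}$ and is then a $k$-sample of $\mathbf t$. Otherwise it consists of the new leaf and a $(k-1)$-sample $A'$ of $\mathbf t$. The growth weights of $\mathbf t|_{A'}$ have total $k-1-\alpha$, so by Lemma~\ref{lem:proj}, given $A'$, the reduced tree equals $\mathbf s$ with probability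
\[
\frac{k-1-\alpha}{n-\alpha}\,g(\mathbf t|_{A'},\mathbf s)+\frac1{n-\alpha}\#\{\ell\notin A':\mathbf t|_{A'\cup\{\ell\}}=\mathbf s\}.
\]
If $\ell$ is uniform among the $n-k+1$ leaves outside $A'$, then $A'\cup\{\ell\}$ is a $k$-sample. So the average over $A'$ is $\frac{k-1-\alpha}{n-\alpha}\sum_{\mathbf s'}g(\mathbf s',\mathbf s)f_{\mathbf s'}(\mathbf t)+\frac{n-k+1}{n-\alpha}f_{\mathbf s}(\mathbf t)$. The coefficient of the sum in $U_nf_{\mathbf s}$ is $\frac{k(k-1-\alpha)}{(n+1)(n-\alpha)}=\lambda_k^{(n+1)}$, and the coefficient of $f_{\mathbf s}$ is $1-\frac k{n+1}\big(1-\frac{n-k+1}{n-\alpha}\big)=1-\lambda^{(n+1)}_k$.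
\end{proof}

\begin{corollary}\label{cor:consist}
For $1\le k\le n$, $R_k(T_n)$ has the law of $T_k$. The law of $T_n$ is stationary for $P_n$. The chain started in $\mathbb T_n^+$ stays in $\mathbb T_n^+$, and $f_{\mathbf s}=0$ on $\mathbb T_n^+$ for $\mathbf s\notin\mathbb T_{|\mathbf s|}^+$.
\end{corollary}

\begin{proof}
We show $\mathbb Ef_{\mathbf s}(T_n)=\pi_{\mathbf s}$ for $|\mathbf s|=k\le n$ by induction on $n$. This is trivial for $k=1$ and $k=n$. For $2\le k\le n$, Lemma~\ref{lem:onestep} gives $\mathbb Ef_{\mathbf s}(T_{n+1})=(1-\lambda^{(n+1)}_k)\pi_{\mathbf s}+\lambda^{(n+1)}_k\sum_{\mathbf s'}\pi_{\mathbf s'}g(\mathbf s',\mathbf s)=\pi_{\mathbf s}$. Deleting a uniform leaf from $T_n$ gives $R_{n-1}(T_n)$, which has the law of $T_{n-1}$, and one growth step restores the law of $T_n$. The last two claims are empty if $\gamma<\alpha$; if $\gamma=\alpha$ they hold because reduced trees of binary trees are binary and insertion into a binary tree takes place at an edge.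
\end{proof}

\begin{proposition}[Duality]\label{prop:dual}
For $n\ge2$, $\mathbf s\in\mathbb T_k$ with $1\le k\le n$, and $m\ge0$,
\begin{equation}\label{eq:dual}
P_n^mf_{\mathbf s}=\sum_{j=1}^k\mathbb P(J^{n,k}_m=j)\sum_{\mathbf s'\in\mathbb T_j}g(\mathbf s',\mathbf s)\,f_{\mathbf s'} .
\end{equation}
In particular, for $\mathbf t\in\mathbb T_n^+$,
\begin{equation}\label{eq:dualn}
P_n^m(\mathbf t,\cdot)=\sum_{j=1}^n\mathbb P(J^{n,n}_m=j)\sum_{\mathbf s\in\mathbb T_j^+}f_{\mathbf s}(\mathbf t)\operatorname{Law}(T_n^{(\mathbf s)}).
\end{equation}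
\end{proposition}

\begin{proof}
Write $\lambda_j=\lambda_j^{(n)}$. A step is a uniform deletion followed by $U_{n-1}$. A $j$-sample of the tree after deletion, $j\le n-1$, is a $j$-sample of the tree before. So Lemma~\ref{lem:onestep} with $n-1$ in place of $n$ gives, for $\mathbf s'\in\mathbb T_j$ and $2\le j\le n$,
\begin{equation}\label{eq:Pn}
P_nf_{\mathbf s'}=(1-\lambda_j)f_{\mathbf s'}+\lambda_j\sum_{\mathbf s''\in\mathbb T_{j-1}}g(\mathbf s'',\mathbf s')f_{\mathbf s''} .
\end{equation}
Put $F_j=\sum_{\mathbf s'\in\mathbb T_j}g(\mathbf s',\mathbf s)f_{\mathbf s'}$ for $1\le j\le k$, so $F_k=f_{\mathbf s}$ and $F_1$ is constant. Since $\sum_{\mathbf s'\in\mathbb T_j}g(\mathbf s'',\mathbf s')g(\mathbf s',\mathbf s)=g(\mathbf s'',\mathbf s)$, \eqref{eq:Pn} gives $P_nF_j=(1-\lambda_j)F_j+\lambda_jF_{j-1}$ for $j\geq2$, and $P_nF_1=F_1$. Thus $P_n$ acts on the index $j$ as the transition matrix of the death chain, and induction on $m$ gives \eqref{eq:dual}. For $k=n$, $f_{\mathbf s}$ is the indicator of $\{\mathbf s\}$; the terms outside $\mathbb T_j^+$ vanish by Corollary~\ref{cor:consist}.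
\end{proof}

\section{The spine}\label{sec:spine}

We want to compare distances in $T_n$ with distances in $R_k(T_n)$. Distances are determined by heights, so we study the path from the root to one sampled leaf and ask which of its branch points survive the reduction. The Markov branching property turns this into a question about a Markov chain.

For $n\ge2$ the \emph{first branch point} is the neighbor of the root. Each child of it determines a \emph{subtree above} it: the edge to that child and everything above, rooted at the first branch point. Along the growth chain we keep these subtrees in an ordered list: a leaf inserted at the first branch point is appended, a leaf inserted in a subtree changes that entry, and a leaf inserted at the root edge of $T_n$ creates the list $(T_n,\text{one-leaf tree})$.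

\begin{lemma}[Markov branching]\label{lem:branch}
For $n\ge2$, given the sizes $(n_1,\dots,n_c)$ of the subtrees above the first branch point of $T_n$, these subtrees are independent and distributed as $T_{n_1},\dots,T_{n_c}$.
\end{lemma}

\begin{proof}
We show by induction on $n$ that the law of the list is a mixture over sizes of the product laws; $n=2$ is trivial. The places of $T_n$ are the root edge (weight $\gamma$), the first branch point (weight $(c-1)\alpha-\gamma$), and the places of the subtrees, which have the same weights as in the subtree itself, of total $n_i-\alpha$ for the $i$th. So, given the list, the choice among these $c+2$ groups depends only on the sizes. If the $i$th subtree is chosen, it grows by the growth rule and has the law of $T_{n_i+1}$, independently of the others. If the first branch point is chosen, a copy of $T_1$ is appended. The root edge is chosen with the constant probability $\gamma/(n-\alpha)$, independently of $T_n$, so in this case the new list has the law of $(T_n,T_1)$.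
\end{proof}

Let $1\le k\le n$. Take $T_n$, a $k$-sample, and a uniform member $\ell$ of the sample. The \emph{spine} is the path from the root to $\ell$; let $v_1,\dots,v_L$ be its branch points, so that $v_i$ has height $i$ and $\ell$ has height $L+1$. Let $S_0=T_n$, and for $1\le i\le L$ let $S_i$ be the subtree above $v_i$ that contains $\ell$; then $v_i$ is the first branch point of $S_{i-1}$. Let $M_i$ be the number of leaves of $S_i$ and $N_i$ the number of sampled leaves among them. Thus $M_0=n$, $N_0=k$, $M_L=N_L=1$, and we freeze all quantities after $L$. Put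
\[
I_i=\mathbf 1\{N_i<N_{i-1}\},\qquad H_i=I_1+\dots+I_i,\qquad\mathcal F_i=\sigma(M_j,N_j:j\le i).
\]
Then $I_i=1$ if and only if $v_i$ is a branch point of the reduced tree of the sample; see Figure~\ref{fig:spine}. The sequence $(M_i)$ is a function of $T_n$ and $\ell$ alone, and $\ell$ is a uniform leaf of $T_n$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[very thick] (0,0)--(0,4);
\draw (0,1)--(1.5,1.8)--(1.1,2.6) (1.5,1.8)--(1.9,2.6) (0,2)--(-1.2,3) (0,3)--(-0.8,4) (0,3)--(0.8,4);
\draw[very thick] (5,0)--(5,3);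
\draw (5,1)--(6,2) (5,2)--(5.8,3);
\foreach \p in {(0,4),(0.8,4),(1.9,2.6),(5,3),(5.8,3),(6,2)} \fill \p circle (3pt);
\foreach \p in {(-0.8,4),(-1.2,3),(1.1,2.6)} \filldraw[fill=white] \p circle (3pt);
\node[below] at (0,0) {root}; \node[left] at (0,1) {$v_1$}; \node[right] at (0,2) {$v_2$};
\node[right] at (0,2.9) {$v_3$}; \node[above] at (0,4.1) {$\ell$};
\node[below] at (5,0) {root}; \node[left] at (5,1) {$v_1$}; \node[left] at (5,2) {$v_3$}; \node[above] at (5,3.1) {$\ell$};
\end{tikzpicture}
\caption{Left: a tree with six leaves, a sample of three leaves (filled), and the spine (thick) to the sampled leaf $\ell$. The subtrees containing $\ell$ above the root, $v_1$, $v_2$, $v_3$ have $M_i=6,4,3,1$ leaves, of which $N_i=3,2,2,1$ are sampled. Right: the reduced tree of the sample keeps $v_1$ and $v_3$, where $N_i$ drops, and suppresses $v_2$.}\label{fig:spine}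
\end{figure}

\begin{lemma}\label{lem:spineMarkov}
For every finite stopping time $\tau$ of $(\mathcal F_i)$, given $\mathcal F_\tau$, the tree $S_\tau$ with its sampled leaves and $\ell$ is distributed as $T_{M_\tau}$ with an $N_\tau$-sample and a uniform member of it.
\end{lemma}

\begin{proof}
Let $n\ge2$ and condition on the sizes $(n_1,\dots,n_c)$ of Lemma~\ref{lem:branch}. Number the leaves of each subtree, so that the leaves of $T_n$ are the pairs $(j,r)$, $r\le n_j$. The sample and $\ell$ are a uniform choice from this set of pairs, independent of the subtrees. Given the index $j$ of the subtree that contains $\ell$ and the number of sampled leaves in it, these leaves form a uniform subset with a uniform member $\ell$. This proves the claim for $\tau=1$. Since $S_{i+1}$ arises from $S_i$ as $S_1$ arises from $S_0$, induction gives it for constant $\tau$, and decomposing over $\{\tau=i\}$ gives the general case.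
\end{proof}

The next lemma is the source of the exponent $\gamma$. Its point is that the probability of keeping a branch point factorizes into a function of $N_i$ over the same function of $M_i$.

\begin{lemma}\label{lem:Phi}
Let $\Phi(1)=0$ and
\[
\Phi(m)=c_0\,m(m-1)\frac{\Gamma(m-\alpha)}{\Gamma(m+2-\alpha-\gamma)}\quad(m\ge2),\qquad c_0=\frac{\Gamma(4-\alpha-\gamma)}{2\Gamma(2-\alpha)} .
\]
Two distinct uniform leaves of $T_m$, $m\geq2$, lie in different subtrees above the first branch point with probability $1/\Phi(m)$. On $\{M_i\ge2\}$,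
\[
\mathbb P(I_{i+1}=1\mid\mathcal F_i)=\frac{\Phi(N_i)}{\Phi(M_i)},\qquad\mathbb E[M_{i+1}-1\mid\mathcal F_i]=(M_i-1)\Big(1-\frac1{\Phi(M_i)}\Big)\ \text{ if }k=1 .
\]
The function $\Phi$ is nondecreasing, $\Phi(2)=1$, $c_1m^\gamma\le\Phi(m)\le c_2m^\gamma$ for $m\ge2$, and $\big|\frac{\Phi(l)}{\Phi(m)}\big(\frac ml\big)^\gamma-1\big|\le\frac Cl$ for $2\le l\le m$.
\end{lemma}

\begin{proof}
For $m\ge2$ let $\beta(m,l)$ be the probability that an $l$-sample of $T_m$ is not contained in a single subtree above the first branch point. By Lemma~\ref{lem:spineMarkov}, $\mathbb P(I_{i+1}=1\mid\mathcal F_i)=\beta(M_i,N_i)$, and $\beta(m,1)=0$. Let $x_m=\beta(m,2)$.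

\emph{Pairs.} Let $Q_m=\sum_{i\ne i'}n_in_{i'}$ for the sizes at the first branch point of $T_m$, so that $x_m=\mathbb EQ_m/(m(m-1))$. A growth step changes $Q_m$ to $2m$ with weight $\gamma$, to $Q_m+2m$ with weight $(c-1)\alpha-\gamma$, and to $Q_m+2(m-n_i)$ with weight $n_i-\alpha$. The weights other than $\gamma$ sum to $m-\alpha-\gamma$, and $\sum_in_i(m-n_i)=Q_m$, $\sum_i(m-n_i)=(c-1)m$. Hence
\[
(m-\alpha)\,\mathbb E[Q_{m+1}\mid T_m]=(m-\alpha-\gamma)Q_m+2m(c-1)\alpha+2Q_m-2\alpha(c-1)m=(m+2-\alpha-\gamma)Q_m .
\]
So $x_2=1$ and $x_{m+1}/x_m=\frac{(m-1)(m+2-\alpha-\gamma)}{(m+1)(m-\alpha)}=\Phi(m)/\Phi(m+1)$. As $\Phi(2)=1$, we get $x_m=1/\Phi(m)$.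

\emph{Factorization.} Let $2\le l\le m$, label an $l$-sample of $T_m$ uniformly by $1,\dots,l$, and let $E$ be the event that it is not contained in a single subtree. Given $E^c$ and the size $m'$ of the subtree that contains the sample, the sample is an $l$-sample of a copy of $T_{m'}$, as in the proof of Lemma~\ref{lem:spineMarkov}. By Corollary~\ref{cor:consist}, the labeled reduced tree then has the law of a uniformly labeled $T_l$. This is also its unconditional law, so the labeled reduced tree is independent of $E$. On $E$ the first branch points of $T_m$ and of the reduced tree coincide. Therefore the leaves $1,2$ are separated at the first branch point of $T_m$ if and only if $E$ holds and they are separated at the first branch point of the reduced tree. This gives $x_m=\beta(m,l)x_l$, that is, $\beta(m,l)=\Phi(l)/\Phi(m)$. Since $\beta\le1$, $\Phi$ is nondecreasing.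

\emph{Drift.} Given $T_m$ and $\ell$, a second uniform leaf lies outside $S_1$ with probability $\frac{m-M_1}{m-1}$. So $\mathbb E[m-M_1]=(m-1)/\Phi(m)$; apply Lemma~\ref{lem:spineMarkov}.

\emph{Asymptotics.} From $\Gamma(m+x)/\Gamma(m+y)=m^{x-y}(1+O(1/m))$ we get that $\chi(m)=\Phi(m)m^{-\gamma}>0$ satisfies $\chi(m)=c_0+O(1/m)$. So $\chi$ is bounded above and below on $m\ge2$, and $|\chi(l)/\chi(m)-1|=|\chi(l)-\chi(m)|/\chi(m)\le C/l$ for $l\le m$.
\end{proof}

By the drift identity, $M_i$ needs about $M_i^\gamma$ steps to halve. Summing over dyadic scales bounds the length of the spine; the sum is geometric because $\gamma>0$.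

\begin{lemma}\label{lem:height}
For $p\ge1$ and $n\ge1$, the number $L$ of branch points below a uniform leaf of $T_n$ satisfies $\mathbb E[L^p]\le C_pn^{\gamma p}$.
\end{lemma}

\begin{proof}
For $n=1$, $L=0$. Let $n\ge2$ and $k=1$. Put $Y_i=M_i-1$, $y_r=(n-1)2^{-r}$ and $\tau_r=\min\{i:Y_i\le y_r\}$. Let $y_r\ge1$ and $\Phi_r=\Phi(1+\lfloor y_r\rfloor)$, so $1\le\Phi_r\le Cy_r^\gamma$. For $i\ge\tau_r$ we have $M_i\le1+\lfloor y_r\rfloor$, so Lemma~\ref{lem:Phi} gives $\mathbb E[Y_{i+1}\mid\mathcal F_i]\le Y_i(1-1/\Phi_r)$, trivially also when $Y_i=0$. By Markov's inequality, for integers $s\ge0$,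
\[
\mathbb P(\tau_{r+1}-\tau_r>s)\le\mathbb P(Y_{\tau_r+s}>y_r/2)\le2(1-1/\Phi_r)^s\le2e^{-s/\Phi_r},
\]
and integrating the tail gives $\|\tau_{r+1}-\tau_r\|_p\le C_p\Phi_r\le C_py_r^\gamma$. Since $\tau_0=0$ and $\tau_r=L$ as soon as $y_r<1$, we have $L=\sum_{r:y_r\ge1}(\tau_{r+1}-\tau_r)$ and $\|L\|_p\le C_pn^\gamma\sum_r2^{-r\gamma}$.
\end{proof}

As long as $N_i$ is large, $N_i/M_i\approx k/n$, and Lemma~\ref{lem:Phi} says that each branch point is kept with probability about $(k/n)^\gamma$, wherever it is on the spine. So heights are contracted by the uniform factor $(k/n)^\gamma$. Near the top of the spine $N_i$ is small and the approximation fails, but that part is short in both trees by Lemma~\ref{lem:height}. We use two standard inequalities. \emph{Hoeffding's inequality} for sampling without replacement: if $A$ is a uniform $k$-subset of an $N$-element set and $B$ a fixed subset, then $\mathbb P\big(\big||A\cap B|-k|B|/N\big|\ge x\big)\le2e^{-2x^2/k}$. \emph{Freedman's inequality}: if $(\zeta_i)$ is a martingale with $\zeta_0=0$ and increments bounded by $1$ in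 absolute value, and $V_i$ bounds the sum of the first $i$ conditional variances of the increments, then $\mathbb P(\exists i:|\zeta_i|\ge x,\ V_i\le v)\le2e^{-x^2/(2(v+x))}$.

\begin{lemma}[Spine lemma]\label{lem:spine}
Let $\Delta=\max_{0\le i\le L}|n^{-\gamma}i-k^{-\gamma}H_i|$. There are $C$ and, for each $q>0$, $C_q$ such that $\mathbb P(\Delta>Ck^{-\gamma/16})\le C_qk^{-q}$ for all $2\le k\le n$.
\end{lemma}

\begin{proof}
We may assume $k\ge2^8$, since otherwise $C_q=2^{8q}$ works. ``With high probability'' (w.h.p.) means with probability at least $1-C_qk^{-q}$ for every $q$. Let $\tau=\min\{i:M_i<nk^{-1/8}\}$; as $nk^{-1/8}\ge k^{7/8}>1$, we have $\tau\le L$.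

\emph{(G1) W.h.p.\ $|N_i-kM_i/n|\le k^{3/4}$ for all $i\le L$.} Condition on $T_n$ and $\ell$. The leaf sets of the $S_i$ are nested, so we can number the leaves other than $\ell$ by $1,\dots,n-1$ such that those in $S_i$ are $1,\dots,M_i-1$. Then $N_i-1=\Xi(M_i-1)$, where $\Xi(m)$ is the number of elements at most $m$ of a uniform $(k-1)$-subset of $\{1,\dots,n-1\}$. A union bound over all $m$ would cost a factor $n$, so we use the grid $m_r=\lfloor r(n-1)/k\rfloor$, $0\le r\le k$. The means $\frac{(k-1)m}{n-1}$ at consecutive grid points differ by at most $\frac{k-1}{n-1}\big(\frac{n-1}k+1\big)\le2$, and $\Xi$ is monotone. So by Hoeffding's inequality, off an event of probability at most $2(k+1)e^{-2x^2/k}$, we have $|\Xi(m)-\frac{(k-1)m}{n-1}|\le x+2$ for all $m$. The function $M\mapsto1+\frac{(k-1)(M-1)}{n-1}-\frac{kM}n$ is affine with values $1-k/n$ at $M=1$ and $0$ at $M=n$, so it takes values in $[0,1]$. Take $x=k^{3/4}-3\ge k^{3/4}/2$.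

\emph{(G2) W.h.p.\ $L\le k^{\gamma/32}n^\gamma$.} By Lemma~\ref{lem:height} and Markov's inequality this fails with probability at most $C_pk^{-\gamma p/32}$, for every $p$.

\emph{(G3) W.h.p.\ $n^{-\gamma}(L-\tau)\le k^{-\gamma/16}$.} Given $\mathcal F_\tau$, $L-\tau$ counts the branch points below a uniform leaf of a copy of $T_{M_\tau}$, with $M_\tau<nk^{-1/8}$. The failure probability is at most $C_p(nk^{-1/8})^{\gamma p}/(n^\gamma k^{-\gamma/16})^p=C_pk^{-\gamma p/16}$.

\emph{(G4) W.h.p.\ $k^{-\gamma}(H_L-H_\tau)\le k^{-\gamma/16}$.} On (G1), $N_\tau\le k^{7/8}+k^{3/4}\le2k^{7/8}$. Given $\mathcal F_\tau$, $H_L-H_\tau$ counts the branch points below a uniform leaf of the reduced tree of an $N_\tau$-sample of $T_{M_\tau}$, which has the law of $T_{N_\tau}$. On $\{N_\tau\le2k^{7/8}\}$ the conditional failure probability is at most $C_pk^{7\gamma p/8}/k^{15\gamma p/16}=C_pk^{-\gamma p/16}$.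

\emph{The part below $\tau$.} For $i<\tau$ we have $M_i\ge2$; put $\theta_i=\Phi(N_i)/\Phi(M_i)$. On (G1), $kM_i/n\ge k^{7/8}$ gives $\big|\frac{N_in}{kM_i}-1\big|\le k^{-1/8}\le\frac12$ and $N_i\ge k^{7/8}/2\ge2$, so by Lemma~\ref{lem:Phi}
\[
\theta_i=(N_i/M_i)^\gamma\big(1+O(1/N_i)\big)=(k/n)^\gamma(1+\varepsilon_i),\qquad|\varepsilon_i|\le Ck^{-1/8}.
\]
The process $\zeta_i=\sum_{j<i\wedge\tau}(I_{j+1}-\theta_j)$ is a martingale with increments bounded by $1$, and we may take $V_i=\sum_{j<i\wedge\tau}\theta_j$. On (G1) and (G2), $V_i\le C(k/n)^\gamma L\le Ck^{33\gamma/32}=:v$ for all $i$. Freedman's inequality with $x=k^{3\gamma/4}$ gives the bound $2\exp(-ck^{3\gamma/2-33\gamma/32})=2\exp(-ck^{15\gamma/32})$. So w.h.p., for all $i\le\tau$,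
\[
|k^{-\gamma}H_i-n^{-\gamma}i|\le k^{-\gamma}|\zeta_i|+Ck^{-1/8}n^{-\gamma}L\le k^{-\gamma/4}+Ck^{-1/8+\gamma/32}\le Ck^{-\gamma/16},
\]
because $3\gamma/32\le1/8$. For $\tau<i\le L$ add the bounds (G3) and (G4).
\end{proof}

\section{Approximation by a sampled subtree}\label{sec:approx}

\begin{proposition}\label{prop:approx}
Let $a=\gamma/96$. There are $C$ and, for each $q>0$, $C_q$ such that for $2\le k\le n$
\[
\mathbb P\big(d(n^{-\gamma}T_n,k^{-\gamma}R_k(T_n))>Ck^{-a}\big)\le C_qk^{-q}.
\]
\end{proposition}

The natural map from a tree to a reduced tree sends each vertex to its highest ancestor that survives. The spine lemma shows that it has small distortion. But it sends the unsampled leaves to branch points or to the root, not to leaves, so the image of the leaf measure is not the leaf measure of the reduced tree. We therefore project both $T_n$ and $R_k(T_n)$ onto the reduced tree of a much smaller sample, of size $k_0\approx k^{1/6}$, and compare the two image measures there, vertex by vertex.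

\begin{proof}
\emph{Step 1: a deterministic bound.} Let $A$ be a set of $k_0\ge2$ leaves of $\mathbf t\in\mathbb T_n$, $\mathbf s=\mathbf t|_A$, and let $V_A\subset V(\mathbf t)$ be the set of vertices on paths from the root to $A$. We regard $V(\mathbf s)$ as a subset of $V_A$: it consists of the root, $A$, and the branch points with leaves of $A$ in at least two subtrees above them; the ancestral orders of $\mathbf s$ and $\mathbf t$ agree on it. For $v\in V(\mathbf t)$ let $\omega(v)$ and $\psi(v)$ be the highest vertices of $V_A$ and of $V(\mathbf s)$ on the path from the root to $v$ (endpoints included). Then $\psi=\psi\circ\omega$, and $d_{\mathbf t}(v,\omega(v))=d_{\mathbf t}(v,V_A)$ since $V_A$ is closed under taking ancestors. Let $\Delta_\ell$ be the quantity $\Delta$ of Lemma~\ref{lem:spine} for the sample $A$ and the spine to $\ell\in A$, and put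
\[
\Delta_A=\max_{\ell\in A}\Delta_\ell,\qquad\eta_A=n^{-\gamma}\max_{v\in V(\mathbf t)}d_{\mathbf t}(v,V_A).
\]

A vertex of $V_A$ other than the root and $A$ is some $v_i$ on the spine to some $\ell\in A$, with $\operatorname{ht}_{\mathbf t}(v_i)=i$ and $\operatorname{ht}_{\mathbf s}(\psi(v_i))=H_i$. The leaf $\ell=\psi(\ell)$ has heights $L+1$ and $H_L+1$, and the root has heights $0$. As $n^{-\gamma}\le k_0^{-\gamma}$,
\[
|n^{-\gamma}\operatorname{ht}_{\mathbf t}(v)-k_0^{-\gamma}\operatorname{ht}_{\mathbf s}(\psi(v))|\le\Delta_A+k_0^{-\gamma},\qquad v\in V_A .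
\]
Next, $\psi(v)\wedge\psi(v')=\psi(v\wedge v')$ for $v,v'\in V_A$. If $v$ is an ancestor of $v'$, both sides equal $\psi(v)$. If $v,v'$ are not comparable, then $b=v\wedge v'$ has leaves of $A$ in the subtrees containing $v$ and $v'$, so $b\in V(\mathbf s)$; the vertices $\psi(v)$ and $\psi(v')$ lie on the paths from $b$ to $v$ and from $b$ to $v'$, which meet only in $b$, and both sides equal $b$. Since $d_{\mathbf t}(v,v')=\operatorname{ht}_{\mathbf t}(v)+\operatorname{ht}_{\mathbf t}(v')-2\operatorname{ht}_{\mathbf t}(v\wedge v')$, and likewise in $\mathbf s$, we get $|n^{-\gamma}d_{\mathbf t}(v,v')-k_0^{-\gamma}d_{\mathbf s}(\psi(v),\psi(v'))|\le4(\Delta_A+k_0^{-\gamma})$ on $V_A$. For general $v,v'$, passing to $\omega(v),\omega(v')$ changes $n^{-\gamma}d_{\mathbf t}$ by at most $2\eta_A$. The graph of $\psi$ is a correspondence, because $\psi$ is the identity on $V(\mathbf s)$. Let $\mu_{\mathbf t,A}$ be the image of the leaf measure of $\mathbf t$ under $\psi$. Lemma~\ref{lem:corr} with $\varepsilon=0$ and \eqref{eq:vertex} give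
\begin{equation}\label{eq:det}
d\big(n^{-\gamma}\mathbf t,\,(k_0^{-\gamma}V(\mathbf s),\mu_{\mathbf t,A})\big)\le n^{-\gamma}+2(\Delta_A+k_0^{-\gamma})+\eta_A .
\end{equation}

\emph{Step 2: for $\mathbf t=T_n$ and a $k_0$-sample $A$, the right side of \eqref{eq:det} is at most $Ck_0^{-\gamma/16}$ with probability at least $1-C_qk_0^{-q}$.} For $\Delta_A$, use Lemma~\ref{lem:spine} and a union bound over the $k_0$ leaves. For $\eta_A$ a union bound over all $n$ leaves would be too costly, so we double the sample repeatedly. Number all leaves uniformly at random, let $k_j=\min(2^jk_0,n)$, let $A^j$ consist of the first $k_j$ leaves, $A=A^0$, and let $j^*$ be minimal with $k_{j^*}=n$. If $A'\subset B$ are sets of leaves, $v\in V_B\setminus V_{A'}$, and $x\in B$ lies above $v$, then the ancestors of $x$ in $V_{A'}$ lie below $v$, so $d_{\mathbf t}(x,V_{A'})\ge d_{\mathbf t}(v,V_{A'})$. Thus the maximum of $d_{\mathbf t}(\cdot,V_{A'})$ over $V_B$ is attained on $B$. Going from $x\in A^{j+1}$ first to the nearest point of $V_{A^j}$, we get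
\[
\max_{x\in A^{j+1}}d_{\mathbf t}(x,V_{A^0})\le\max_{x\in A^{j+1}}d_{\mathbf t}(x,V_{A^j})+\max_{x\in A^j}d_{\mathbf t}(x,V_{A^0}),
\]
and by iteration $\eta_A\le\sum_{j<j^*}\max_{x\in A^{j+1}\setminus A^j}n^{-\gamma}d_{\mathbf t}(x,V_{A^j})$.

For the leaf $x$ with a given number in $(k_j,k_{j+1}]$, the set $A^j\cup\{x\}$ is a $(k_j+1)$-sample and $x$ is a uniform member. Consider the spine to $x$, and let $i^*$ be the last index with $I_{i^*}=1$. Then $v_{i^*}$ has a leaf of $A^j$ above it and the later $v_i$ have none, so $d_{\mathbf t}(x,V_{A^j})=L+1-i^*$. Since $H_L=H_{i^*}$, we have $n^{-\gamma}(L-i^*)\le2\Delta_x$. There are at most $k_j$ such $x$, and $k_j=2^jk_0\le n$ for $j<j^*$. So off an event of probability at most $\sum_{j<j^*}k_jC_qk_j^{-q}\le C_q'k_0^{1-q}$ (for $q\ge2$),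
\[
\eta_A\le\sum_{j<j^*}\big(Ck_j^{-\gamma/16}+k_j^{-\gamma}\big)\le Ck_0^{-\gamma/16}.
\]

\emph{Step 3: comparing the measures.} We may assume $k\ge64$. Let $k_0=\lfloor k^{1/6}\rfloor\ge2$, so $k_0\ge k^{1/6}/2$. Let $A$ be a $k$-sample of $\mathbf t=T_n$, $A_0$ a uniform $k_0$-subset of $A$, $\mathbf s=\mathbf t|_A$, and $\mathbf s_0=\mathbf t|_{A_0}=\mathbf s|_{A_0}$. Step 2 applies to $(\mathbf t,A_0)$, and also to $(\mathbf s,A_0)$, because $\mathbf s$ has the law of $T_k$ and $A_0$ is a $k_0$-sample of it. So off an event of probability at most $C_qk_0^{-q}$, the trees $n^{-\gamma}\mathbf t$ and $k^{-\gamma}\mathbf s$ are within $Ck_0^{-\gamma/16}\le Ck^{-a}$ of the space $k_0^{-\gamma}V(\mathbf s_0)$ with the measures $\mu_{\mathbf t,A_0}$ and $\mu_{\mathbf s,A_0}$. Both are images under the same map, which sends a leaf to the highest vertex of $V(\mathbf s_0)$ weakly below it, of the uniform measure on all leaves of $\mathbf t$ and on $A$ respectively.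

For $v\in V(\mathbf s_0)$ let $b_v$, $q_v$, $z_v$ be the numbers of leaves sent to $v$ that lie in $A_0$, outside $A_0$, and in $A\setminus A_0$. Then $\mu_{\mathbf t,A_0}(v)=(b_v+q_v)/n$ and $\mu_{\mathbf s,A_0}(v)=(b_v+z_v)/k$. Given $(\mathbf t,A_0)$, $A\setminus A_0$ is a uniform $(k-k_0)$-subset of the $n-k_0$ other leaves, so $\big|z_v-\frac{(k-k_0)q_v}{n-k_0}\big|\le k^{2/3}$ with probability at least $1-2e^{-2k^{1/3}}$ by Hoeffding's inequality. Since
\[
\Big|\frac{k-k_0}{k(n-k_0)}-\frac1n\Big|q_v=\frac{k_0(n-k)}{kn(n-k_0)}\,q_v\le\frac{k_0}k,\qquad b_v\Big|\frac1k-\frac1n\Big|\le\frac{k_0}k,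
\]
we then have $|\mu_{\mathbf s,A_0}(v)-\mu_{\mathbf t,A_0}(v)|\le k^{-1/3}+2k_0/k$. The tree $\mathbf s_0$ has at most $2k_0$ vertices. So off an event of probability at most $4k_0e^{-2k^{1/3}}$, the total variation distance, and hence the Prokhorov distance, of the two measures is at most $2k_0(k^{-1/3}+2k_0/k)\le Ck^{-1/6}$. The triangle inequality, with $6q$ in place of $q$ in Step 2, completes the proof.
\end{proof}

\begin{remark}
As $R_k(T_n)$ has the law of $T_k$, Proposition~\ref{prop:approx} couples $n^{-\gamma}T_n$ and $k^{-\gamma}T_k$, so their laws are at Prokhorov distance at most $\max(Ck^{-a},C_1/k)$. The laws thus form a Cauchy sequence, in accordance with \eqref{eq:known}.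
\end{remark}

\section{Tightness}\label{sec:tight}

\begin{proposition}\label{prop:incr}
For $p\ge1$, $n\ge4$ and $1\le m\le n^2$, in stationarity,
\[
\mathbb E\big[\bar d(n^{-\gamma}T_n(0),n^{-\gamma}T_n(m))^p\big]\le C_p(m/n^2)^{ap/4}.
\]
\end{proposition}

\begin{proof}
Let $\delta=m/n^2\in[n^{-2},1]$. The death chain started from $k$ jumps in $m$ steps with probability of order $\delta k^2$, while the approximation error of Proposition~\ref{prop:approx} is $k^{-a}$. Both are positive powers of $\delta$ for $k=\lceil\delta^{-1/4}\rceil+1$. Note that $2\le k\le\lceil\sqrt n\rceil+1\le n$ and $\delta^{-1/4}\le k\le3\delta^{-1/4}$.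

\emph{Coupling.} Given $T_n(0)=\mathbf t$, let $\Sigma_0=R_k(\mathbf t)$, let $J$ be independent with the law of $J^{n,k}_m$, let $\Sigma'$ be the reduced tree of a $J$-sample of $\Sigma_0$, and let $\Sigma_m$ be obtained from $\Sigma'$ by $k-J$ growth steps. A $j$-sample of a $k$-sample is a $j$-sample, so $\mathbb P(\Sigma_m=\mathbf s\mid T_n(0)=\mathbf t)$ is the right side of \eqref{eq:dual} at $\mathbf t$. Thus $(T_n(0),\Sigma_m)$ has the law of $(T_n(0),R_k(T_n(m)))$. All spaces are finite, so we can realize $T_n(m)$ on the same probability space by sampling it, given $(T_n(0),\Sigma_m)$, from the conditional law of $T_n(m)$ given $(T_n(0),R_k(T_n(m)))$. Then $(T_n(0),T_n(m))$ has the correct joint law, and by stationarity both $(T_n(0),\Sigma_0)$ and $(T_n(m),\Sigma_m)$ have the law of $(T_n,R_k(T_n))$.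

\emph{One leaf.} Let $\mathbf s=\mathbf s'\oplus x$ with new leaf $\ell$ and parent $v$. If $x=v$ is a branch point, $V(\mathbf s')\subset V(\mathbf s)$ isometrically, and the correspondence that matches each vertex of $\mathbf s'$ with itself and $\ell$ with $v$ has distortion at most $1$. If $x$ is an edge with lower end $v^-$, then distances between vertices of $\mathbf s'$ differ by at most $1$ in $\mathbf s$ and $\mathbf s'$. Match each vertex of $\mathbf s'$ with itself, and $v$ and $\ell$ with $v^-$, which is at distance $1$ and $2$ from them in $\mathbf s$. For $z\in V(\mathbf s')$, $|d_{\mathbf s}(z,\ell)-d_{\mathbf s'}(z,v^-)|\le2+1$ and $|d_{\mathbf s}(z,v)-d_{\mathbf s'}(z,v^-)|\le1+1$, and $d_{\mathbf s}(\ell,v)=1$, so the distortion is at most $3$. The uniform leaf measures can be coupled to give the same leaf with probability $1-1/|\mathbf s|$. By Lemma~\ref{lem:corr}, $d(k^{-\gamma}V(\mathbf s),k^{-\gamma}V(\mathbf s'))\le\max(\frac32k^{-\gamma},1/|\mathbf s|)$.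

\emph{Estimate.} The tree $\Sigma_m$ arises from $\Sigma_0$ by removing $N=k-J$ leaves and inserting $N$ leaves. If $N\le k/2$, all intermediate trees have at least $k/2$ leaves, each of the $2N$ moves costs at most $2k^{-\gamma}$ (as $2/k\le2k^{-\gamma}$), and with \eqref{eq:vertex} we get $d(k^{-\gamma}\Sigma_0,k^{-\gamma}\Sigma_m)\le(4N+2)k^{-\gamma}$. Since $n-1-\alpha-\frac{1-\alpha}2n=(1+\alpha)(\frac n2-1)\ge0$, we have $\lambda_j^{(n)}\le Ck^2/n^2$ for $j\le k$. A union bound over the times of the first $q$ jumps gives
\[
\mathbb P(N\ge q)\le\binom mq(Ck^2/n^2)^q\le(C\delta k^2)^q\le C_q\delta^{q/2}.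
\]
Let $q=\lceil ap/2\rceil$. If $k<2q$, then $\delta>(2q)^{-4}$ and the claim holds because $\bar d\le1$. Otherwise $N<q$ implies $N\le k/2$. Apply Proposition~\ref{prop:approx} with exponent $ap$ to both pairs. Off an event of probability at most $C_q\delta^{q/2}+C_pk^{-ap}\le C_p\delta^{ap/4}$, we have $d(n^{-\gamma}T_n(0),n^{-\gamma}T_n(m))\le2Ck^{-a}+(4q+2)k^{-\gamma}\le C_p\delta^{a/4}$. On the exceptional event use $\bar d\le1$.
\end{proof}

A dyadic chaining argument turns this into a bound on the modulus of continuity. Write $Z_i=n^{-\gamma}T_n(i)$ and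
\[
\Omega_n(\delta,T)=\max\{\bar d(Z_i,Z_j):0\le i,j\le Tn^2,\ |i-j|\le2n^2\delta\}.
\]

\begin{lemma}\label{lem:modulus}
For $T\ge1$, $0<\delta\le\frac18$, $n\ge4$ and $n^2\delta\ge1$, in stationarity, $\mathbb E\,\Omega_n(\delta,T)\le C_T\,\delta^{a/8}$.
\end{lemma}

\begin{proof}
Let $p=8/a$. By Proposition~\ref{prop:incr} and stationarity, $\mathbb E\,\bar d(Z_i,Z_j)^p\le C(|i-j|/n^2)^2$ for $|i-j|\le n^2$. For $2^b\le n^2$ let $K_b$ be the maximum of $\bar d(Z_{l2^b},Z_{(l+1)2^b})$ over $l\ge0$ with $(l+1)2^b\le Tn^2$. Then $\mathbb EK_b^p\le\frac{Tn^2}{2^b}C(2^b/n^2)^2=CT2^b/n^2$. Choose $r$ with $2n^2\delta\le2^r<4n^2\delta\le n^2$, and let $i,j\le Tn^2$ with $|i-j|\le2^r$. Put $i_b=2^b\lfloor i/2^b\rfloor$ and $j_b=2^b\lfloor j/2^b\rfloor$. Then $i_0=i$, $i_{b+1}\in\{i_b,i_b-2^b\}$, the same holds for $j_b$, and $i_r,j_r$ are equal or adjacent multiples of $2^r$. So $\Omega_n(\delta,T)\le K_r+2\sum_{b<r}K_b$, whose $L^p$-norm is at most $2\sum_{b\le r}(CT2^b/n^2)^{1/p}\le C_T\delta^{1/p}$.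
\end{proof}

All estimates so far concern the law of $T_n$. The following notion transfers them to the non-stationary chains of Theorem~\ref{thm:B}. A sequence of random trees $\Theta_n\in\mathbb T_n$ is \emph{asymptotically dominated} if for every $\varepsilon'>0$ there is $K$ with
\[
\limsup_{n\to\infty}\ \sup_{E\subset\mathbb T_n}\big[\mathbb P(\Theta_n\in E)-K\,\mathbb P(T_n\in E)\big]\le\varepsilon' .
\]
Writing $\mathbb Eb(\Theta_n)=\int_0^1\mathbb P(b(\Theta_n)>x)\,dx$, we see that then also
\begin{equation}\label{eq:domb}
\limsup_{n\to\infty}\ \sup_{b:\mathbb T_n\to[0,1]}\big[\mathbb Eb(\Theta_n)-K\,\mathbb Eb(T_n)\big]\le\varepsilon' .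
\end{equation}
The sequence $(T_n)$ itself is asymptotically dominated, with $K=1$.

\begin{proposition}\label{prop:tight}
Let $u_0\ge0$ and consider the chains with arbitrary initial laws. Suppose that $(T_n(\lfloor n^2u_0\rfloor))_n$ is asymptotically dominated and that $(\mathcal T_n(t))_n$ is tight in $\mathbb M$ for each $t\ge u_0$. Then $(\mathcal T_n)_n$ is tight in $D([u_0,\infty),\mathbb M)$, and every limit point has continuous paths.
\end{proposition}

\begin{proof}
Let $w_n(\delta,T)$ be the supremum of $\bar d(\mathcal T_n(t),\mathcal T_n(t'))$ over $t,t'\in[u_0,u_0+T]$ with $|t-t'|\le\delta$. Let $m=\lfloor n^2u_0\rfloor$ and $n^2\delta\ge1$. The indices $\lfloor n^2t\rfloor-m$ and $\lfloor n^2t'\rfloor-m$ lie in $[0,(T+1)n^2]$ and differ by at most $n^2\delta+1\le2n^2\delta$. So $w_n(\delta,T)$ is at most $\Omega_n(\delta,T+1)$ evaluated for the chain $(T_n(m+i))_{i\ge0}$. Fix $\eta,\varepsilon'>0$ and let $b(\mathbf t)$ be the probability that $\Omega_n(\delta,T+1)\ge\eta$ for the chain started from $\mathbf t$. The Markov property, \eqref{eq:domb} and Lemma~\ref{lem:modulus}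 give $\limsup_n\mathbb P(w_n(\delta,T)\ge\eta)\le KC_T\delta^{a/8}/\eta+\varepsilon'$. Hence
\begin{equation}\label{eq:wn}
\lim_{\delta\to0}\limsup_{n\to\infty}\mathbb P(w_n(\delta,T)\ge\eta)=0\qquad\text{for all }\eta,T>0 .
\end{equation}
For a c\`adl\`ag path $x$ (with time shifted by $u_0$), let $w'(x,\delta,T)$ be the infimum, over partitions $0=t_0<\dots<t_{l-1}<T\le t_l$ with $t_i-t_{i-1}>\delta$, of the largest oscillation of $x$ on an interval $[t_{i-1},t_i)$. By \cite[Corollary~3.7.4]{EK}, a sequence of processes with values in a complete separable metric space is tight in the Skorokhod space if its marginals are tight at each time and for all $\eta,T>0$ there is $\delta>0$ with $\limsup_n\mathbb P(w'\ge\eta)\le\eta$. The partition $t_i=2\delta i$ shows $w'(\mathcal T_n,\delta,T)\le w_n(2\delta,T+1)$ for $2\delta\le1$, so \eqref{eq:wn} gives tightness. The largest jump of $\mathcal T_n$ on $[u_0,u_0+T]$ is at most $w_n(\delta,T)$ for every $\delta>0$, so it tends to $0$ in probability. By \cite[Theorem~3.10.2]{EK}, this implies that limit points have continuous paths.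
\end{proof}

\section{Finite-dimensional distributions and proof of Theorem~\ref{thm:A}}\label{sec:fdd}

We pass to the limit in the three factors of \eqref{eq:dualn} in turn.

\begin{lemma}\label{lem:death}
If $m/n^2\to u>0$, then $\mathbb P(J^{n,n}_m\le j_0)\to\mathbb P(D_u\le j_0)$ for all $j_0\ge1$.
\end{lemma}

\begin{proof}
The time that $J^{n,n}$ needs to reach $j_0$ is $\sum_{j=j_0+1}^nG_j$, with independent geometric $G_j$ of parameter $\lambda_j^{(n)}$. Since $n^2\lambda_j^{(n)}\to r_j$, we have $n^{-2}G_j\Rightarrow\mathcal E_j$, and $n^{-2}\sum_{j>j_1}\mathbb EG_j=n^{-2}r_n\sum_{j_1<j\le n}1/r_j\le\sum_{j>j_1}1/r_j$ tends to $0$ as $j_1\to\infty$, uniformly in $n$. So $n^{-2}\sum_{j>j_0}G_j\Rightarrow\sum_{j>j_0}\mathcal E_j$. The limit has a continuous distribution function, since $\mathcal E_{j_0+1}$ has a density and is independent of the other terms.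
\end{proof}

\begin{lemma}\label{lem:nus}
For $\mathbf s\in\mathbb T_j^+$, $n^{-\gamma}T_n^{(\mathbf s)}$ converges in distribution to a law $\nu_{\mathbf s}\le\nu/\pi_{\mathbf s}$. If $\mathbb T_j^+=\{\mathbf s\}$, then $\nu_{\mathbf s}=\nu$.
\end{lemma}

\begin{proof}
The tree $T_n^{(\mathbf s)}$ has the law of $T_n$ given $T_j=\mathbf s$, so $\operatorname{Law}(T_n^{(\mathbf s)})\le\operatorname{Law}(T_n)/\pi_{\mathbf s}$. By \eqref{eq:known} the sequence $n^{-\gamma}T_n^{(\mathbf s)}$ is tight, and testing against nonnegative bounded continuous functions shows that its limit points are at most $\nu/\pi_{\mathbf s}$. To see that there is only one, we pass through samples. For $|\mathbf s'|=k\ge2$ and $n\ge k\vee j$, Lemma~\ref{lem:onestep} gives $|\mathbb Ef_{\mathbf s'}(T_{n+1}^{(\mathbf s)})-\mathbb Ef_{\mathbf s'}(T_n^{(\mathbf s)})|\le\lambda_k^{(n+1)}$, because both functions averaged there take values in $[0,1]$. This is summable in $n$, so for each $k$ the law of $R_k(T_n^{(\mathbf s)})$ on the finite set $\mathbb T_k$ converges. For bounded Lipschitz $F$ and $n\ge k\vee j$,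 Proposition~\ref{prop:approx} with $q=1$ gives
\[
\big|\mathbb EF(n^{-\gamma}T_n^{(\mathbf s)})-\mathbb EF(k^{-\gamma}R_k(T_n^{(\mathbf s)}))\big|\le\operatorname{Lip}(F)\,Ck^{-a}+2\|F\|_\infty\frac{C_1}{k\,\pi_{\mathbf s}} .
\]
Hence $\mathbb EF(n^{-\gamma}T_n^{(\mathbf s)})$ is a Cauchy sequence, and all limit points coincide. If $\mathbb T_j^+=\{\mathbf s\}$, then $T_n^{(\mathbf s)}$ has the law of $T_n$.
\end{proof}

It remains to show that $f_{\mathbf s}(T_n(m))$ may be replaced by $\hat f_{\mathbf s}$ of the limit, jointly with the past. By Lemma~\ref{lem:shape}(a), the shape can change in the limit only if a nonzero difference $h_{ij}-h_{il}$ tends to $0$ or a zero difference is approached by nonzero ones. Both require differences that are nonzero and small, and these are rare.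

\begin{lemma}[No short edges]\label{lem:short}
Let $n\ge3$, let $\ell_1,\ell_2,\ell_3$ be distinct uniform leaves of $T_n$, and let $\sigma_{i}$ be the height of $\ell_1\wedge\ell_i$, $i=2,3$. For all $\varepsilon>0$ and $\eta\in(0,1)$,
\[
\mathbb P(0<|\sigma_2-\sigma_3|<\varepsilon n^\gamma)\le C\varepsilon\eta^{-\gamma}+2\eta .
\]
\end{lemma}

\begin{proof}
Use the spine to $\ell_1$ with sample $\{\ell_1,\ell_2,\ell_3\}$. Then $\sigma_-=\min(\sigma_2,\sigma_3)=\min\{i:N_i<3\}$ and $\sigma_+=\max(\sigma_2,\sigma_3)=\min\{i:N_i=1\}$. Let $\tau=\min\{i:M_i<\eta n\}$, with $\tau=\infty$ if there is no such $i$; it is a function of $T_n$ and $\ell_1$. Given these, each of $\ell_2,\ell_3$ is uniform among the other leaves, so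
\[
\mathbb P(\tau<\infty,N_\tau\ge2)\le2\,\mathbb E\Big[\frac{M_\tau-1}{n-1};\tau<\infty\Big]\le2\eta .
\]
Off this event $\sigma_+\le\tau$, so $i=\sigma_+-1$ satisfies $M_i\ge\eta n$; if $\sigma_-<\sigma_+$, also $N_i=2$ and $I_{i+1}=1$. The events $E_i=\{1\le i+1-\sigma_-<\varepsilon n^\gamma,\ N_i=2,\ M_i\ge\eta n\}$ are in $\mathcal F_i$, at most $\varepsilon n^\gamma$ of them occur, and on $E_i$ Lemma~\ref{lem:Phi} gives $\mathbb P(I_{i+1}=1\mid\mathcal F_i)=1/\Phi(M_i)\le1/(c_1(\eta n)^\gamma)$. So $\sum_i\mathbb P(E_i,I_{i+1}=1)\le\varepsilon\eta^{-\gamma}/c_1$.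
\end{proof}

\begin{lemma}\label{lem:joint}
Let $(\Theta_n)$ be asymptotically dominated, let $W_n$ be random elements of a Polish space, and suppose $(W_n,n^{-\gamma}\Theta_n)\Rightarrow(W,\mathcal X)$. Then for every tree $\mathbf s$ and every bounded continuous $G$,
\[
\mathbb E[G(W_n,n^{-\gamma}\Theta_n)f_{\mathbf s}(\Theta_n)]\to\mathbb E[G(W,\mathcal X)\hat f_{\mathbf s}(\mathcal X)].
\]
\end{lemma}

\begin{proof}
Let $k=|\mathbf s|$, $\mathcal X_n=n^{-\gamma}\Theta_n$, and let $h^n$ be the array \eqref{eq:h} of $k$ independent points of $\mathcal X_n$, conditionally independent of $W_n$ given $\Theta_n$. The points fail to be distinct with probability at most $k^2/n$, and given that they are distinct they form a $k$-sample. By Lemma~\ref{lem:shape}(c) it suffices to treat $\mathbb E[G(W_n,\mathcal X_n)\mathbf 1\{\operatorname{sh}(h^n)=\mathbf s\}]$.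

Let $h$ be the array sampled from $\mathcal X$, conditionally independently of $W$. For bounded continuous $\varphi$, the function $q_\varphi(X)$, the expectation of $\varphi$ under the law of the array of $X$, is bounded and continuous by Lemma~\ref{lem:cont}. So $\mathbb E[G(W_n,\mathcal X_n)\varphi(h^n)]=\mathbb E[G(W_n,\mathcal X_n)q_\varphi(\mathcal X_n)]$ converges to $\mathbb E[G(W,\mathcal X)\varphi(h)]$. The triples $(W_n,\mathcal X_n,h^n)$ are tight, since each component converges in law, and products $G\otimes\varphi$ determine laws; hence $(W_n,\mathcal X_n,h^n)\Rightarrow(W,\mathcal X,h)$. By the Skorokhod representation theorem we may assume almost sure convergence.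

Let $B_\varepsilon(h)$ be the event that $0<|h_{ij}-h_{il}|<\varepsilon$ for some distinct $i,j,l$. Suppose that neither $B_\varepsilon(h^n)$ nor $B_\varepsilon(h)$ occurs and that $\|h^n-h\|_\infty<\varepsilon/3$. Then each of $h^n_{ij}-h^n_{il}$ and $h_{ij}-h_{il}$ is $0$ or has modulus at least $\varepsilon$, and they differ by less than $2\varepsilon/3$. So they have the same sign, and $\operatorname{sh}(h^n)=\operatorname{sh}(h)$. Apply \eqref{eq:domb} to $b(\mathbf t)=\mathbb P(B_\varepsilon(h^n)\mid\Theta_n=\mathbf t)$. By Lemma~\ref{lem:short} and a union bound over triples, $\mathbb Eb(T_n)\le k^2/n+k^3(C\varepsilon\eta^{-\gamma}+2\eta)$. Therefore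
\[
\limsup_{n\to\infty}\mathbb P(\operatorname{sh}(h^n)\ne\operatorname{sh}(h))\le Kk^3(C\varepsilon\eta^{-\gamma}+2\eta)+\varepsilon'+\mathbb P(B_\varepsilon(h)).
\]
The events $B_\varepsilon(h)$ decrease to the empty set as $\varepsilon\downarrow0$, and $K$ depends only on $\varepsilon'$. Letting $\varepsilon\to0$, then $\eta\to0$, then $\varepsilon'\to0$, we get $\mathbb P(\operatorname{sh}(h^n)\ne\operatorname{sh}(h))\to0$. Since $G(W_n,\mathcal X_n)\to G(W,\mathcal X)$ in $L^1$, the claim follows.
\end{proof}

With $\Theta_n=T_n$ and $G\equiv1$, Lemma~\ref{lem:joint} and Corollary~\ref{cor:consist} give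
\begin{equation}\label{eq:nuf}
\int\hat f_{\mathbf s}\,d\nu=\pi_{\mathbf s}\qquad\text{for every tree }\mathbf s .
\end{equation}

\begin{proposition}\label{prop:extend}
Consider the chains with initial states, possibly random, in $\mathbb T_n^+$. Let $0\le t_1<\dots<t_{r+1}$ and $m_i=\lfloor n^2t_i\rfloor$. Suppose that $(T_n(m_r))_n$ is asymptotically dominated and $(\mathcal T_n(t_1),\dots,\mathcal T_n(t_r))\Rightarrow(\mathcal X_1,\dots,\mathcal X_r)$. Then $(\mathcal T_n(t_1),\dots,\mathcal T_n(t_{r+1}))\Rightarrow(\mathcal X_1,\dots,\mathcal X_{r+1})$, where the conditional law of $\mathcal X_{r+1}$ given $\mathcal X_1,\dots,\mathcal X_r$ is $\Pi_{t_{r+1}-t_r}(\mathcal X_r,\cdot)$.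
\end{proposition}

\begin{proof}
Let $m=m_{r+1}-m_r$, $u=t_{r+1}-t_r$, let $G$ and $F$ be bounded and continuous on $\mathbb M^r$ and $\mathbb M$, and write $G_n=G(\mathcal T_n(t_1),\dots,\mathcal T_n(t_r))$, $G_\infty=G(\mathcal X_1,\dots,\mathcal X_r)$. By the Markov property and \eqref{eq:dualn},
\[
\mathbb E[G_nF(\mathcal T_n(t_{r+1}))]=\sum_j\mathbb P(J_m^{n,n}=j)\sum_{\mathbf s\in\mathbb T_j^+}\mathbb E[G_nf_{\mathbf s}(T_n(m_r))]\ \mathbb EF(n^{-\gamma}T_n^{(\mathbf s)}).
\]
The terms with $j>j_0$ contribute at most $\|G\|_\infty\|F\|_\infty\mathbb P(J^{n,n}_m>j_0)$, which by Lemma~\ref{lem:death} tends to $\|G\|_\infty\|F\|_\infty\mathbb P(D_u>j_0)$ and is small for large $j_0$. For fixed $j$, Lemmas~\ref{lem:death}, \ref{lem:nus} and~\ref{lem:joint} give the limit $d_j(u)\sum_{\mathbf s\in\mathbb T_j^+}\mathbb E[G_\infty\hat f_{\mathbf s}(\mathcal X_r)]\,\nu_{\mathbf s}(F)$. For $\mathbf s\notin\mathbb T_j^+$, Lemma~\ref{lem:joint} with $G\equiv1$ and Corollary~\ref{cor:consist} give $\mathbb E\hat f_{\mathbf s}(\mathcal X_r)=\lim_n\mathbb Ef_{\mathbf s}(T_n(m_r))=0$,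 so these terms of \eqref{eq:kernel} may be added. The total limit is $\mathbb E[G_\infty\,\Pi_uF(\mathcal X_r)]=\mathbb E[G_\infty F(\mathcal X_{r+1})]$. With $G\equiv1$ this shows that $\mathcal T_n(t_{r+1})$ converges in law, so the vectors are tight; products $G\otimes F$ determine laws on $\mathbb M^{r+1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
In stationarity each $T_n(m)$ has the law of $T_n$, so it lies in $\mathbb T_n^+$, the domination hypotheses hold with $K=1$, and $\mathcal T_n(t)\Rightarrow\nu$ for every $t$ by \eqref{eq:known}. By Proposition~\ref{prop:tight} with $u_0=0$, the processes are tight with continuous limit points. By Proposition~\ref{prop:extend} and induction on $r$, the finite-dimensional distributions converge. Evaluation at fixed times is continuous at continuous paths, so all limit points have these limits as finite-dimensional distributions, which determine a law on $D([0,\infty),\mathbb M)$. Hence $\mathcal T_n\Rightarrow\mathcal T$ for a continuous process $\mathcal T$ with $\mathcal T(t)\sim\nu$ for all $t$.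

For $t_1<\dots<t_r=t$, $u>0$ and bounded continuous $G,F$, Proposition~\ref{prop:extend} gives
\[
\mathbb E[G(\mathcal T(t_1),\dots,\mathcal T(t_r))F(\mathcal T(t+u))]=\mathbb E[G(\mathcal T(t_1),\dots,\mathcal T(t_r))\,\Pi_uF(\mathcal T(t))].
\]
The variables $G(\mathcal T(t_1),\dots,\mathcal T(t_r))$ form a class closed under multiplication that generates $\sigma(\mathcal T(v):v\le t)$. By the monotone class theorem, $\mathbb E[F(\mathcal T(t+u))\mid\mathcal T(v),v\le t]=\Pi_uF(\mathcal T(t))$ almost surely. So $\mathcal T$ is a time-homogeneous Markov process with kernels $\Pi_u$, and $\nu\Pi_u=\nu$.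

For $0<t-v<1$ we have $1\le\lfloor n^2t\rfloor-\lfloor n^2v\rfloor\le n^2$ for large $n$, and $\bar d^{\,p}$ is bounded and continuous, so Proposition~\ref{prop:incr} passes to the limit: $\mathbb E[\bar d(\mathcal T(v),\mathcal T(t))^p]\le C_p|t-v|^{ap/4}$ for all $p\ge1$. Kolmogorov's criterion states that a continuous process in a metric space whose increments have $p$th moments at most $C|t-v|^{1+b}$ for $|t-v|<1$, with $b>0$, is almost surely locally H\"older of every order less than $b/p$. Here $b/p=a/4-1/p$, which tends to $a/4=\gamma/384$ as $p\to\infty$.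
\end{proof}

\section{Other initial states, the semigroup, and the rate of convergence}\label{sec:B}

Theorem~\ref{thm:A} only sees the kernels at $\nu$-almost every $X$. To obtain statements for every $X\in\mathbb M^+$ we first prove part (3) of Theorem~\ref{thm:B} and then start the chains from the shapes of large samples of $X$. The key observation is that by \eqref{eq:dualn} the chain remembers, after $n^2u$ steps, only a tight number of leaves, and conditioning the growth chain on a bounded number of leaves costs a bounded factor.

\begin{proof}[Proof of part (3)]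
Since $\mathbb T_j$ is finite and $f_{\mathbf s}(\mathbf t_n)=0$ for $\mathbf s\in\mathbb T_j\setminus\mathbb T_j^+$, we have $\sum_{\mathbf s\in\mathbb T_j^+}y_{\mathbf s}=1$, so $\Lambda_u(y,\cdot)$ is a probability measure. Let $m/n^2\to u>0$. In \eqref{eq:dualn} with $\mathbf t=\mathbf t_n$, the part with $j\le j_0$ is at most $K_{j_0}\operatorname{Law}(T_n)$, where $K_{j_0}=1/\min\{\pi_{\mathbf s}:\mathbf s\in\mathbb T_j^+,\ j\le j_0\}$, because $\operatorname{Law}(T_n^{(\mathbf s)})\le\operatorname{Law}(T_n)/\pi_{\mathbf s}$. The rest has mass $\mathbb P(J_m^{n,n}>j_0)\to\mathbb P(D_u>j_0)$, which is small for large $j_0$. So $(T_n(m))_n$ is asymptotically dominated. For bounded continuous $F$, \eqref{eq:dualn} and Lemmas~\ref{lem:death} and~\ref{lem:nus}, with the same truncation in $j$, give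
\[
\mathbb EF(n^{-\gamma}T_n(m))=\sum_j\mathbb P(J^{n,n}_m=j)\sum_{\mathbf s\in\mathbb T_j^+}f_{\mathbf s}(\mathbf t_n)\,\mathbb EF(n^{-\gamma}T_n^{(\mathbf s)})\to\int F\,d\Lambda_u(y,\cdot).
\]
Thus $\mathcal T_n(u)\Rightarrow\Lambda_u(y,\cdot)$ for every $u>0$. Proposition~\ref{prop:tight} gives tightness in $D([u_0,\infty),\mathbb M)$ with continuous limit points. Proposition~\ref{prop:extend} and induction show that for $0<t_1<\dots<t_r$ the vectors $(\mathcal T_n(t_i))_{i\le r}$ converge to the law with first marginal $\Lambda_{t_1}(y,\cdot)$ and transition kernels $\Pi_{t_{i+1}-t_i}$. The first two paragraphs of the proof of Theorem~\ref{thm:A} now give convergence and the Markov property on $[u_0,\infty)$.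
\end{proof}

Computing the limit law of $\mathcal T_n(u+v)$ once directly and once through the times $u$ and $u+v$, we also obtain
\begin{equation}\label{eq:entrance}
\Lambda_{u+v}(y,\cdot)=\int\Lambda_u(y,dX')\,\Pi_v(X',\cdot),\qquad u,v>0 .
\end{equation}

\begin{proof}[Proof of part (1)]
Let $X\in\mathbb M^+$, let $\xi_1,\xi_2,\dots$ and $h$ be as in \eqref{eq:h}, and let $\mathbf t_n=\operatorname{sh}((h_{ij})_{i\ne j\le n})$. By Lemma~\ref{lem:shape}(b), for $|\mathbf s|=k$, $f_{\mathbf s}(\mathbf t_n)$ is the average over all $k$-subsets $A\subset\{1,\dots,n\}$ of $\mathbf 1\{\operatorname{sh}(h|_A)=\mathbf s\}$, a bounded symmetric function of $(\xi_i)_{i\in A}$. Hoeffding's strong law for $U$-statistics states that such averages converge almost surely to the expectation of one term. So almost surely $f_{\mathbf s}(\mathbf t_n)\to\hat f_{\mathbf s}(X)$ for all of the countably many $\mathbf s$, and $\mathbf t_n\in\mathbb T_n^+$ for all $n$ by the definition of $\mathbb M^+$. Fix such a realization and put $y_{\mathbf s}=\hat f_{\mathbf s}(X)$. Since $\hat f_{\mathbf s}(X)=0$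 for $\mathbf s\notin\mathbb T^+_{|\mathbf s|}$, we have $\Lambda_u(y,\cdot)=\Pi_u(X,\cdot)$, and \eqref{eq:entrance} reads $\Pi_{u+v}(X,\cdot)=\Pi_u\Pi_v(X,\cdot)$. All $\nu_{\mathbf s}$ are absolutely continuous with respect to $\nu$, hence so is $\Pi_u(X,\cdot)$. By \eqref{eq:nuf}, $\hat f_{\mathbf s}=0$ $\nu$-almost everywhere for $\mathbf s\notin\mathbb T_{|\mathbf s|}^+$, so $\nu(\mathbb M^+)=1$ and therefore $\Pi_u(X,\mathbb M^+)=1$.
\end{proof}

\begin{proof}[Proof of part (2)]
\emph{Upper bound.} For $j<\kappa$ the set $\mathbb T_j^+$ has one element: there is one tree with one leaf, one with two leaves, and one binary tree with three leaves. By Lemma~\ref{lem:nus}, $\nu_{\mathbf s}=\nu$ for these trees, so once the death process is below $\kappa$ the initial state is forgotten. For $X\in\mathbb M^+$, only the terms $j\ge\kappa$ of \eqref{eq:kernel} contribute to $\Pi_u(X,\cdot)-\nu$. With $S=\sum_{j>\kappa}\mathcal E_j$,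
\[
\|\Pi_u(X,\cdot)-\nu\|_{TV}\le\mathbb P(D_u\ge\kappa)=\mathbb P(\mathcal E_\kappa>u-S)\le\mathbb Ee^{-r_\kappa(u-S)}=e^{-r_\kappa u}\prod_{j>\kappa}\frac{r_j}{r_j-r_\kappa}.
\]
The product converges because $r_j>r_\kappa$ for $j>\kappa$ and $\sum_j1/r_j<\infty$.

\emph{Lower bound.} We use the eigenfunction of Section~\ref{sub:three}. Let $|\mathbf s|=\kappa$ and let $\mathbf s'$ be the element of $\mathbb T_{\kappa-1}^+$. On $\mathbb T_n^+$ we have $f_{\mathbf s'}=1$, and $g(\mathbf s',\mathbf s)=\pi_{\mathbf s}$. So \eqref{eq:Pn} gives $P_nf_{\mathbf s}=(1-\lambda^{(n)}_\kappa)f_{\mathbf s}+\lambda^{(n)}_\kappa\pi_{\mathbf s}$ and hence $P_n^mf_{\mathbf s}-\pi_{\mathbf s}=(1-\lambda_\kappa^{(n)})^m(f_{\mathbf s}-\pi_{\mathbf s})$ on $\mathbb T_n^+$. Evaluate this at the trees $\mathbf t_n$ of part (1), with $m=\lfloor n^2u\rfloor$. The sequence $T_n(m)$ is asymptotically dominated and $\mathcal T_n(u)\Rightarrow\Pi_u(X,\cdot)$, so Lemma~\ref{lem:joint} with $G\equiv1$ identifies the limit of the left side, and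
\[
\Pi_u\hat f_{\mathbf s}(X)-\pi_{\mathbf s}=e^{-r_\kappa u}\big(\hat f_{\mathbf s}(X)-\pi_{\mathbf s}\big),\qquad X\in\mathbb M^+ .
\]
Since $0\le\hat f_{\mathbf s}\le1$, integration over level sets and \eqref{eq:nuf} give $\|\Pi_u(X,\cdot)-\nu\|_{TV}\ge e^{-r_\kappa u}|\hat f_{\mathbf s}(X)-\pi_{\mathbf s}|$. It remains to find $X\in\mathbb M^+$ and $\mathbf s$ with $\hat f_{\mathbf s}(X)\ne\pi_{\mathbf s}$, and Example~\ref{ex:two} provides them. If $\gamma<\alpha$, take the single point and $\mathbf s=\star$: then $\hat f_{\mathbf s}(X)-\pi_{\mathbf s}=1-\frac{\alpha-\gamma}{2-\alpha}>0$. If $\gamma=\alpha$, take $X=[0,1]$, which lies in $\mathbb M^+$ because caterpillars are binary, and let $\mathbf s$ be the caterpillar with four leaves. Inserting a leaf into the binary tree with three leaves at the edge of the leaf adjacent to the first branch point, which has weight $1-\alpha$ out of $3-\alpha$, produces the balanced binary tree with four leaves. So $\hat f_{\mathbf s}(X)-\pi_{\mathbf s}=1-\pi_{\mathbf s}\ge\frac{1-\alpha}{3-\alpha}>0$.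

\emph{Uniqueness.} If $\mu$ is a stationary law on $\mathbb M^+$, then $\|\mu-\nu\|_{TV}=\|\mu\Pi_u-\nu\|_{TV}\le Ce^{-r_\kappa u}\to0$ as $u\to\infty$, so $\mu=\nu$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ADH} Abraham, Delmas and Hoscheit, 2013.

\bibitem{CFW} Chen, Ford and Winter, 2009.

\bibitem{EK} Ethier and Kurtz, 1986.

\bibitem{HM} Haas and Miermont, 2012.

\bibitem{Sor} Frederik S{\o}rensen, ``A down-up chain with persistent labels on multifurcating trees'', arXiv:2008.02761 (2020).

\end{thebibliography}
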